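\title{Sets whose ordered representation functions eventually coincide}

\begin{abstract}
For a set $A$ of nonnegative integers let $R_{h,A}(n)$ be the number of ordered representations of $n$ as a sum of $h$ elements of $A$. For every $h\ge 2$ we determine the pairs of distinct infinite sets $C,D$ with $R_{h,C}(n)=R_{h,D}(n)$ for all large $n$: the two sets share a periodic tail, and the difference of their generating functions vanishes to order at least $h-1$ at each pole of that tail. This proves a conjecture of Kiss, Rozgonyi and S\'andor for all $h>2$, and for $h=2$ it gives a proof of a theorem of Nathanson. Periodicity comes from a congruence modulo $p^2$ and the theorems of Christol and Cobham. That the tails agree comes from a $p$-adic bound on sums of residues combined with Parseval's identity. We also show that the orders $h$ at which two sets eventually coincide form an initial segment, that $|C\triangle D|\ge 2(h-1)$, and that the theorem fails for multisets of bounded multiplicity when $h$ is even.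
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb N=\{0,1,2,\dots\}$. For $A\subseteq\mathbb N$ and $k\ge1$ let
\[
R_{k,A}(n)=\bigl|\{(a_1,\dots,a_k)\in A^k:\ a_1+\dots+a_k=n\}\bigr|
\]
be the number of ordered representations of $n$ as a sum of $k$ elements of $A$; thus $R_{1,A}$ is the indicator function of $A$. We use the same letter for a set and for its generating function $A(z)=\sum_{a\in A}z^a$, so that $A(z)^k=\sum_n R_{k,A}(n)z^n$.

How much of a set does its representation function remember? The whole function remembers everything: if $C^h=D^h$ for nonempty sets $C,D$, then $C=\eta D$ for an $h$-th root of unity $\eta$, and the lowest coefficients give $\eta=1$. The question becomes interesting when only the values at large $n$ are compared. Equality of $R_{h,C}(n)$ and $R_{h,D}(n)$ for all large $n$ means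
\begin{equation}\label{eq:basic}
C(z)^h-D(z)^h=P(z)\qquad\text{for some } P\in\mathbb Z[z].
\end{equation}
Any two finite sets satisfy \eqref{eq:basic}, and a finite set never satisfies it together with an infinite one, so we ask about distinct infinite sets.

Cofinite sets show what to expect. Let $C=\mathbb N\setminus B$ with $B$ finite, so that $C=(1-z)^{-1}-B(z)$. Expanding the square and the cube, we find for large $n$
\[
R_{2,C}(n)=n+1-2|B|,\qquad R_{3,C}(n)=\binom{n+2}{2}-3\sum_{b\in B}(n-b+1)+3|B|^2 .
\]
So $R_{2,C}$ eventually sees only the number of missing elements, and $R_{3,C}$ sees their number and their sum. The sets $\mathbb N\setminus\{0\}$ and $\mathbb N\setminus\{1\}$ eventually coincide for $h=2$ but not for $h=3$, while $\mathbb N\setminus\{1,2\}$ and $\mathbb N\setminus\{0,3\}$ coincide for both. In terms of generating functions, $C^h-D^h=(C-D)\sum_i C^iD^{h-1-i}$; for cofinite sets the second factor has a pole of order exactly $h-1$ at $z=1$, and the polynomial $C-D$ must cancel it. In the last example $C-D=1-z-z^2+z^3=(1-z)(1-z^2)$ has a double zero at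 $1$. The same mechanism works for any common periodic tail, with a cancellation condition at each pole of the tail. The natural guess is that no other mechanism exists, and this is our main theorem. Divisibility is divisibility of polynomials; since the divisors have leading coefficient $\pm1$, it does not matter whether it is taken over $\mathbb Z$ or over $\mathbb C$.

\begin{theorem}\label{thm:main}
Let $h\ge2$ and let $C\ne D$ be infinite sets of nonnegative integers. Then $R_{h,C}(n)=R_{h,D}(n)$ for all large $n$ if and only if there are positive integers $n_0,M$ and finite sets of nonnegative integers $F_C,F_D\subset[0,Mn_0-1]$ and $T\subset[0,M-1]$ such that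
\begin{equation}\label{eq:form}
C=F_C\cup\{lM+t:\ l\ge n_0,\ t\in T\},\qquad D=F_D\cup\{lM+t:\ l\ge n_0,\ t\in T\}
\end{equation}
and
\begin{equation}\label{eq:div}
(1-z^M)^{h-1}\ \big|\ \bigl(F_C(z)-F_D(z)\bigr)\,T(z)^{h-1}.
\end{equation}
\end{theorem}

For $h=2$ this is a theorem of Nathanson \cite{Nathanson}. For $h>2$ it was conjectured by Kiss, Rozgonyi and S\'andor \cite{KRS}; we take the problem from the paper of Kiss and S\'andor \cite{KS}. The case $h=3$, the case of a prime power $h$, and the ``if'' direction for every $h>2$ are known. The proof given here treats all $h\ge2$ and uses none of these results.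

The hypotheses $C\neq D$ and $h\ge2$ are both needed for periodicity: if $C=D$, or if $h=1$ and $C\triangle D$ is finite, then \eqref{eq:basic} holds and the tail can be arbitrary. That $C$ and $D$ are sets, so that their generating functions have coefficients $0$ and $1$, is needed for the tails to agree; this is part (4) of our second theorem. We write $\operatorname{ord}_\zeta G$ for the order of vanishing of a polynomial $G$ at $\zeta$, and $0^0=1$.

\begin{theorem}\label{thm:second}
Let $C\ne D$ be infinite sets of nonnegative integers such that $R_{h,C}$ and $R_{h,D}$ eventually coincide for some $h\ge2$.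
\begin{enumerate}
\item[(1)] There is an integer $H\ge h$ such that, for $k\ge1$, the functions $R_{k,C}$ and $R_{k,D}$ eventually coincide if and only if $k\le H$. In the notation of Theorem~\ref{thm:main},
\[
H=1+\min\{\operatorname{ord}_\zeta(F_C-F_D):\ \zeta^M=1,\ T(\zeta)\ne0\}<\infty .
\]
\item[(2)] The sets $A=C\setminus D$ and $B=D\setminus C$ are finite, $|A|=|B|\ge H-1$, and $\sum_{a\in A}a^j=\sum_{b\in B}b^j$ for $0\le j\le H-2$. In particular $|C\triangle D|\ge2(h-1)$.
\end{enumerate}
Moreover:
\begin{enumerate}
\item[(3)] Every integer $H\ge2$ occurs in \textup{(1)} for some pair $C,D$.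
\item[(4)] Sets cannot be replaced by multisets of bounded multiplicity: for each even $h\ge2$ there are power series $C,D$ with bounded nonnegative integer coefficients such that $C^h-D^h\in\mathbb Z[z]$ and $C-D$ is not a polynomial.
\end{enumerate}
\end{theorem}

Section~\ref{sec:two} works the case of period two by hand. Section~\ref{sec:tail} settles pairs that are already known to have a common periodic tail. It then remains to show that \eqref{eq:basic} forces periodicity (Section~\ref{sec:periodic}) and that the two periodic tails agree (Sections~\ref{sec:poles} and~\ref{sec:padic}). Section~\ref{sec:end} completes both proofs. Throughout, $C=\sum c_nz^n$ and $D=\sum d_nz^n$, and $\mu_h$ is the group of $h$-th roots of unity.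

\section{Period two}\label{sec:two}

Suppose that \eqref{eq:basic} holds and that $C$ and $D$ are already known to be eventually periodic. Why should the two tails be the same? In the factorization $C^h-D^h=\prod_{\omega\in\mu_h}(C-\omega D)$ a pole of $C$ has to cancel in one of the factors, but nothing says at once that it cancels in $C-D$: different poles might choose different $\omega$. The smallest case in which this can happen is period two.

Let $C$ and $D$ be infinite sets satisfying \eqref{eq:basic}, both eventually periodic with period $2$. Then $X=(1-z^2)C$ and $Y=(1-z^2)D$ lie in $\mathbb Z[z]$, and $(1-z^2)^h$ divides $X^h-Y^h$. If $c_n=\alpha$ for large even $n$ and $c_n=\beta$ for large odd $n$, then $C$ is a polynomial plus $(\alpha+\beta z)z^{2N}/(1-z^2)$ for large $N$, so $X(1)=\alpha+\beta$ and $X(-1)=\alpha-\beta$; the same holds for $D$ and $Y$. The numbers $X(1)$ and $Y(1)$ are positive and have equal $h$-th powers, so they are equal. Hence, if the tails differ, one set eventually consists of the even numbers and the other of the odd numbers, say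
\[
X(1)=Y(1)=1,\qquad X(-1)=1,\qquad Y(-1)=-1 ,
\]
and $X(-1)^h=Y(-1)^h$ forces $h$ to be even. The pole at $1$ has chosen $\omega=1$ and the pole at $-1$ has chosen $\omega=-1$. Now
\[
X^h-Y^h=(X+Y)\sum_{i=0}^{h-1}X^{h-1-i}(-Y)^i ,
\]
and the sum equals $h\neq0$ at $z=-1$. So $(1+z)^h$ divides $X+Y$ in $\mathbb Z[z]$. Putting $z=1$ gives $2^h\mid X(1)+Y(1)=2$, which is false. The tails agree.

The argument has two parts. The first is arithmetic and holds for any integer coefficients with $X(1)=Y(1)$: if $X(-1)=-Y(-1)\ne0$, then $2^h\mid 2X(1)$, so the mean value $X(1)/2$ of the tail of $(c_n)$ is an integer. The prime $2$ appears because the poles $1$ and $-1$ are $2$-adically close, and two close poles can choose different roots of unity only if the residues are sufficiently divisible. The second part uses that $c_n\in\{0,1\}$: a periodic sequence of zeros and ones with positive integer mean is constant, so it has no pole at $-1$ at all. For a general period the mean value is replaced by the part of $c_n$ contributed by those poles that choose $\omega=1$. We show in Section~\ref{sec:padic}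 that this part is an integer for every $n$, and in Section~\ref{sec:poles} that this leaves no room for other poles.

\section{Sets with a common periodic tail}\label{sec:tail}

\begin{lemma}\label{lem:tail}
Let $C,D$ be of the form \eqref{eq:form} with $T\neq\emptyset$, let $G=F_C-F_D$, and let $k\ge1$. The following are equivalent.
\begin{enumerate}
\item[(a)] $C^k-D^k$ is a polynomial.
\item[(b)] $\operatorname{ord}_\zeta G\ge k-1$ for every $\zeta$ with $\zeta^M=1$ and $T(\zeta)\ne0$.
\item[(c)] $(1-z^M)^{k-1}\mid G\,T^{k-1}$.
\end{enumerate}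
\end{lemma}

\begin{proof}
The roots of $1-z^M$ are simple, so a polynomial is divisible by $(1-z^M)^{k-1}$ if and only if it vanishes to order at least $k-1$ at every $M$-th root of unity $\zeta$.

(b)$\Leftrightarrow$(c). If $T(\zeta)=0$, then $T^{k-1}$ alone vanishes to order at least $k-1$ at $\zeta$. If $T(\zeta)\ne0$, then $GT^{k-1}$ and $G$ have the same order at $\zeta$.

(a)$\Leftrightarrow$(b). The common tail has generating function $z^{Mn_0}T/(1-z^M)$. Hence $C-D=G$, and
\[
X=(1-z^M)C=(1-z^M)F_C+z^{Mn_0}T,\qquad Y=(1-z^M)D=(1-z^M)F_D+z^{Mn_0}T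
\]
are polynomials with $X(\zeta)=Y(\zeta)=T(\zeta)$ whenever $\zeta^M=1$. We have
\[
(1-z^M)^{k-1}(C^k-D^k)=G\,\Sigma,\qquad \Sigma=\sum_{i=0}^{k-1}X^iY^{k-1-i},
\]
so (a) holds if and only if $\operatorname{ord}_\zeta(G\Sigma)\ge k-1$ at every $M$-th root of unity $\zeta$. If $T(\zeta)=0$, each term of $\Sigma$ is a product of $k-1$ polynomials vanishing at $\zeta$, and there is no condition on $G$. If $T(\zeta)\ne0$, then $\Sigma(\zeta)=kT(\zeta)^{k-1}\ne0$, and the condition is $\operatorname{ord}_\zeta G\ge k-1$.
\end{proof}

Condition (b) is the cancellation condition of the introduction: the $\zeta$ with $T(\zeta)\neq0$ are exactly the poles of the tail. The factor $T^{h-1}$ in \eqref{eq:div} serves only to switch the condition off at the other roots of unity.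

\section{Eventual periodicity}\label{sec:periodic}

Equation \eqref{eq:basic} is one polynomial relation between two unknown series, and one relation does not make either series algebraic over $\mathbb Q(z)$. Modulo a prime $p$ dividing $h$ the situation improves: we shall get one relation from \eqref{eq:basic} modulo $p$ and a second one from \eqref{eq:basic} modulo $p^2$. Algebraicity in characteristic $p$ is then converted to periodicity by two theorems on automatic sequences.

Let $k\ge2$. A sequence $(a_n)_{n\ge0}$ with values in a finite set is \emph{$k$-automatic} if $a_n$ is the output of a finite automaton that reads the base-$k$ digits of $n$; equivalently, if there are only finitely many distinct sequences among $(a_{k^in+j})_{n\ge0}$ with $i\ge0$ and $0\le j<k^i$. Integers $k,l\ge2$ are \emph{multiplicatively independent} if $k^i=l^j$ holds only for $i=j=0$; two distinct primes are an example.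

\begin{theorem}[Christol \cite{Christol}; Christol, Kamae, Mend\`es France and Rauzy \cite{CKMR}]\label{thm:christol}
Let $p$ be a prime. If $\sum a_nz^n\in\mathbb F_p[[z]]$ is algebraic over $\mathbb F_p(z)$, then $(a_n)$ is $p$-automatic.
\end{theorem}

\begin{theorem}[Cobham \cite{Cobham}]\label{thm:cobham}
A sequence that is both $k$-automatic and $l$-automatic, with $k$ and $l$ multiplicatively independent, is eventually periodic.
\end{theorem}

A sequence of zeros and ones is determined by its reduction modulo any prime. So if the reductions of $D$ modulo two distinct primes are both algebraic, the two theorems apply to the same sequence $(d_n)$, and it is eventually periodic.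

To see where the second relation comes from, take $h=6$ and $p=2$, and put $u=C^3$, $v=D^3$. From $u^2-v^2=P$ we get that $(u-v)^2$ is congruent to a polynomial modulo $2$, and then $u\equiv v+Q\pmod 2$ for a polynomial $Q$. Squaring a congruence modulo $2$ gives a congruence modulo $4$, namely $u^2\equiv v^2+2vQ+Q^2$. Hence $vQ\equiv (P-Q^2)/2\pmod 2$, and $D^3$ is a rational function modulo $2$ as soon as $Q\not\equiv0$. The general case uses the following fact: in a commutative ring,
\begin{equation}\label{eq:lift}
a\equiv a'\pmod p\quad\Longrightarrow\quad a^p\equiv a'^{\,p}\pmod{p^2},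
\end{equation}
because in the expansion of $(a'+pw)^p$ the linear term is $p^2a'^{\,p-1}w$ and the higher terms contain $(pw)^2$.

\begin{lemma}\label{lem:modp}
Let $C\ne D$ be infinite sets satisfying \eqref{eq:basic}. Let $p$ be a prime dividing $h$, write $h=p^bm$ with $p\nmid m$, and let bars denote reduction modulo $p$. Then $\bar C^m-\bar D^m$ is a nonzero polynomial, and $\bar C$ and $\bar D$ are algebraic over $\mathbb F_p(z)$.
\end{lemma}

\begin{proof}
Put $q=p^b$, $u=C^m$, $v=D^m$, so that $u^q-v^q=P$ in $\mathbb Z[[z]]$, and let $\bar Q=\bar u-\bar v\in\mathbb F_p[[z]]$. In characteristic $p$ we have $\bar Q(z)^q=\bar u^q-\bar v^q=\bar P$, and also $\bar Q(z)^q=\bar Q(z^q)$ because the coefficients lie in $\mathbb F_p$. So $\bar Q(z^q)$ is a polynomial, and hence so is $\bar Q$. Let $Q\in\mathbb Z[z]$ be a lift.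

Suppose $\bar Q=0$. Then $(\bar C/\bar D)^m=1$ in the field $\overline{\mathbb F}_p((z))$, in which $x^m-1$ splits into linear factors with constant roots. So $\bar C=\eta\bar D$ with $\eta\in\overline{\mathbb F}_p$. The lowest nonzero coefficients of $\bar C$ and $\bar D$ are $1$, so $\eta=1$ and $\bar C=\bar D$. Since the coefficients of $C$ and $D$ are $0$ or $1$, this gives $C=D$, which is excluded. Thus $\bar Q\ne0$.

Put $V=v^{p^{b-1}}$ and $W=Q^{p^{b-1}}$. From $u\equiv v+Q\pmod p$ we get
\[
u^{p^{b-1}}\equiv(v+Q)^{p^{b-1}}\equiv V+W\pmod p,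
\]
and \eqref{eq:lift} gives $u^q\equiv(V+W)^p\pmod{p^2}$. Since $V^p=v^q$,
\[
P-W^p\equiv\sum_{j=1}^{p-1}\binom pjV^jW^{p-j}\pmod{p^2}.
\]
The right side is divisible by $p$, so $P-W^p=pE$ with $E\in\mathbb Z[z]$. Dividing by $p$ and reducing,
\[
\sum_{j=1}^{p-1}\overline{\tfrac1p\tbinom pj}\;\bar W^{\,p-j}\,\bar V^{\,j}=\bar E .
\]
This is an equation for $\bar V$ over $\mathbb F_p[z]$ of degree $p-1\ge1$ with leading coefficient $\bar W=\bar Q^{\,p^{b-1}}\ne0$. So $\bar V=\bar D^{\,mp^{b-1}}$ is algebraic over $\mathbb F_p(z)$. Therefore $\bar D$ is algebraic, and so is $\bar C$, because $\bar C^m=\bar D^m+\bar Q$.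
\end{proof}

\begin{proposition}\label{prop:periodic}
Let $h\ge2$ and let $C\neq D$ be infinite sets satisfying \eqref{eq:basic}. Then $(c_n)$ and $(d_n)$ are eventually periodic.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:modp} and Theorem~\ref{thm:christol}, both sequences are $p$-automatic for every prime $p\mid h$. If $h$ has two distinct prime factors, Theorem~\ref{thm:cobham} finishes the proof.

Let $h=p^b$. Then $m=1$ in Lemma~\ref{lem:modp}, so $c_n\equiv d_n\pmod p$ for large $n$, and $|c_n-d_n|\le1<p$ gives $c_n=d_n$ for large $n$. Thus $G=C-D$ is a nonzero polynomial with coefficients in $\{0,\pm1\}$, and \eqref{eq:basic} reads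
\begin{equation}\label{eq:algD}
hG\,D^{h-1}+\binom h2G^2D^{h-2}+\dots+G^h=P .
\end{equation}
Let $\ell\neq p$ be a prime. Then $hG\not\equiv0\pmod\ell$ and $h-1\ge1$, so \eqref{eq:algD} shows that the reduction of $D$ modulo $\ell$ is algebraic over $\mathbb F_\ell(z)$. Hence $(d_n)$ is $\ell$-automatic as well as $p$-automatic, so it is eventually periodic, and $(c_n)$ eventually agrees with it.
\end{proof}

\begin{remark}
For $h=p^b$ one can also finish with Szeg\H{o}'s theorem \cite{Szego}: a power series with finitely many distinct coefficients either has the unit circle as natural boundary or has eventually periodic coefficients. By \eqref{eq:algD} the series $D$ is algebraic over $\mathbb Q(z)$, and an algebraic function has only finitely many singular points, so the first alternative is excluded. Note also that for $h=p^b$ the proof above already shows that $C-D$ is a polynomial. The next two sections apply to every $h$ but are needed only when $h$ has two distinct prime factors.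
\end{remark}

\section{Poles, their roots of unity, and a mean square inequality}\label{sec:poles}

We isolate the hypotheses that the arithmetic part of the argument needs. Let $h\ge2$, $M\ge1$, and let $X,Y,P\in\mathbb Z[z]$ satisfy
\begin{equation}\label{eq:XY}
X^h-Y^h=(1-z^M)^hP;\qquad\text{put}\quad C=\frac{X}{1-z^M},\quad D=\frac Y{1-z^M}.
\end{equation}
By Proposition~\ref{prop:periodic}, a pair of distinct infinite sets satisfying \eqref{eq:basic} is of this form, with $M$ a common eventual period. Let $\overline{\mathbb Q}$ be the field of algebraic numbers in $\mathbb C$.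

For $\zeta^M=1$ put $r_\zeta=X(\zeta)/M$. Since $(1-z^M)/(1-z/\zeta)$ takes the value $M$ at $z=\zeta$, the partial fraction expansion of $C$ is
\begin{equation}\label{eq:pf}
C=\text{polynomial}+\sum_{\zeta^M=1}\frac{r_\zeta}{1-z/\zeta},\qquad\text{so}\qquad c_n=\sum_{\zeta^M=1}r_\zeta\zeta^{-n}\quad\text{for large } n.
\end{equation}
By \eqref{eq:XY}, $X(\zeta)^h=Y(\zeta)^h$ whenever $\zeta^M=1$. Hence
\[
S=\{\zeta:\ \zeta^M=1,\ X(\zeta)\ne0\}
\]
is the set of poles of $C$ and also the set of poles of $D$, and all these poles are simple. For $\zeta\in S$ put $\omega_\zeta=X(\zeta)/Y(\zeta)\in\mu_h$; this is the root of unity that the pole $\zeta$ chooses. Let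
\[
S_1=\{\zeta\in S:\ \omega_\zeta=1\},\qquad e_n=\sum_{\zeta\in S_1}r_\zeta\zeta^{-n}\quad(n\in\mathbb Z).
\]
Since $X$ and $Y$ have rational coefficients, every automorphism $\sigma$ of $\overline{\mathbb Q}$ permutes $S$ and satisfies $\sigma r_\zeta=r_{\sigma\zeta}$ and $\sigma\omega_\zeta=\omega_{\sigma\zeta}$. So $\sigma$ permutes $S_1$ and fixes $e_n$, and therefore $e_n\in\mathbb Q$. The definition gives only $Me_n\in\mathbb Z$. The heart of the paper is the following statement, proved in Section~\ref{sec:padic}.

\begin{proposition}\label{prop:int}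
In the setting \eqref{eq:XY}, $e_n\in\mathbb Z$ for all $n\in\mathbb Z$.
\end{proposition}

In the situation of Section~\ref{sec:two}, $S_1=\{1\}$ and $e_n=X(1)/2$ is the mean of the tail. In general, $(e_n)$ is the orthogonal projection of the tail of $(c_n)$ onto the frequencies in $S_1$. A projection does not increase the mean square, whereas an integer sequence has mean square at least its mean. For a sequence of zeros and ones these two inequalities point in opposite directions and meet.

\begin{proposition}\label{prop:poly}
Let $h\geq2$ and let $C\ne D$ be infinite sets satisfying \eqref{eq:basic}. Then $C-D$ is a polynomial.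
\end{proposition}

\begin{proof}
We are in the setting \eqref{eq:XY}. For an $M$-periodic function $\varphi$ on $\mathbb Z$ let $\langle\varphi\rangle=\frac1M\sum_{n=0}^{M-1}\varphi(n)$. The mean of $n\mapsto\xi^n$ over a period is $1$ for $\xi=1$ and $0$ for any other $M$-th root of unity $\xi$. Hence, if $\varphi(n)=\sum_{\zeta^M=1}a_\zeta\zeta^{-n}$, then $\langle\varphi\rangle=a_1$ and $\langle|\varphi|^2\rangle=\sum_\zeta|a_\zeta|^2$ (Parseval's identity, with the complex absolute value).

Let $\tilde c_n=\sum_{\zeta\in S}r_\zeta\zeta^{-n}$ for $n\in\mathbb Z$. By \eqref{eq:pf} this is the periodic extension of the tail of $(c_n)$, so $\tilde c_n\in\{0,1\}$, and $r_1=\langle\tilde c_n\rangle>0$ because $C$ is infinite. Thus $X(1)>0$, and $Y(1)>0$ because $D$ is infinite. So $\omega_1$ is a positive real root of unity, $1\in S_1$, and $\langle e_n\rangle=r_1$. By Proposition~\ref{prop:int}, $e_n\le e_n^2$. Therefore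
\[
\langle e_n^2\rangle=\sum_{\zeta\in S_1}|r_\zeta|^2\le\sum_{\zeta\in S}|r_\zeta|^2=\langle\tilde c_n^{\,2}\rangle=\langle\tilde c_n\rangle=r_1=\langle e_n\rangle\le\langle e_n^2\rangle .
\]
Equality holds throughout, so $\sum_{\zeta\in S\setminus S_1}|r_\zeta|^2=0$. As $r_\zeta\ne0$ on $S$, this means $S=S_1$, that is, $X(\zeta)=Y(\zeta)$ for $\zeta\in S$. At the other $M$-th roots of unity both $X$ and $Y$ vanish. Hence $1-z^M$ divides $X-Y$, and $C-D=(X-Y)/(1-z^M)$ is a polynomial.
\end{proof}

\section{Integrality of $e_n$}\label{sec:padic}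

We prove Proposition~\ref{prop:int}. If $S=\emptyset$ there is nothing to prove, so let $S\ne\emptyset$; then $Y\neq0$, and $f=C/D=X/Y$ is a rational function that is regular at each $\zeta\in S$ with $f(\zeta)=\omega_\zeta$.

Fix a prime $p$. The $p$-adic absolute value on $\mathbb Q$, normalized by $|p|_p=1/p$, extends to an absolute value $|\cdot|_p$ on $\overline{\mathbb Q}$ satisfying $|x+y|_p\le\max(|x|_p,|y|_p)$; fix one extension. Roots of unity have absolute value $1$, the values of $|\cdot|_p$ include all rational powers of $p$ and so are dense in $(0,\infty)$, and $\mathfrak o=\{|x|_p\le1\}$ is a ring with maximal ideal $\mathfrak m=\{|x|_p<1\}$. We shall prove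
\begin{equation}\label{eq:goal}
|e_n|_p<p .
\end{equation}
Since $e_n$ is rational, $|e_n|_p$ is $0$ or an integral power of $p$, so \eqref{eq:goal} gives $|e_n|_p\le1$; as $p$ is arbitrary, $e_n\in\mathbb Z$. The gap between $1$ and $p$ is needed when $p\mid h$.

The plan is as follows. Up to sign, $e_n$ is the sum of the residues of $Cz^{-n-1}$ over $S_1$. A single residue $r_\zeta=X(\zeta)/M$ can be $p$-adically large, but the sum of the residues over all poles in a disc is bounded by the size of the function on the boundary of the disc. So we want to group the poles into discs on whose boundary $C$ is small, in such a way that the grouping respects the value of $\omega_\zeta$. The identity $f^h-1=P/D^h$ makes this possible: where $C$ is large, $f$ is close to a single $h$-th root of unity. We grow a disc around each pole $\zeta$. As long as $C$ is large on its boundary, $f$ stays close to $\omega_\zeta$; at the first radius where $C$ is no longer large, we stop and apply the residue bound.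

\subsection{Gauss norms}

For $a\in\overline{\mathbb Q}$, a real $\rho>0$ and a polynomial $g=\sum_ig_i(z-a)^i\in\overline{\mathbb Q}[z]$ let
\[
\|g\|_{a,\rho}=\max_i|g_i|_p\,\rho^i .
\]
This is the measure of size on the boundary of the disc of radius $\rho$ about $a$ that we use. It satisfies $\|g+g'\|\le\max(\|g\|,\|g'\|)$ and $\|gg'\|\le\|g\|\,\|g'\|$, and in fact it is multiplicative. Indeed, let $i$ and $j$ be the least indices at which the maxima for $g$ and $g'$ are attained. In the coefficient $\sum_{\mu+\nu=i+j}g_\mu g'_\nu$ of $(z-a)^{i+j}$ every term other than $g_ig'_j$ has $\mu<i$ or $\nu<j$ and is strictly smaller in absolute value than $g_ig'_j$. So this coefficient contributes $|g_ig_j'|_p\,\rho^{i+j}=\|g\|\,\|g'\|$. Consequently $\|\cdot\|_{a,\rho}$ extends to an absolute value on $\overline{\mathbb Q}(z)$ by $\|g/g'\|=\|g\|/\|g'\|$; it is nonarchimedean, it restricts to $|\cdot|_p$ on constants, and, as for any such absolute value, $\|g+g'\|=\|g\|$ when $\|g'\|<\|g\|$. Since $\|z-w\|_{a,\rho}=\max(\rho,|a-w|_p)$, we have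
\begin{equation}\label{eq:gauss}
\Bigl\|\gamma\prod_w(z-w)^{m_w}\Bigr\|_{a,\rho}=|\gamma|_p\prod_w\max(\rho,|a-w|_p)^{m_w}\qquad(m_w\in\mathbb Z).
\end{equation}
Three properties follow.
\begin{enumerate}
\item[(G1)] The function $\rho\mapsto\|g\|_{a,\rho}$ is continuous. As $\rho\to0$ it tends to $\infty$ if $g$ has a pole at $a$, and to $0$ if $g(a)=0$, since for small $\rho$ the right side of \eqref{eq:gauss} is a constant times $\rho^{m_a}$.
\item[(G2)] If $|a-a'|_p\le\rho$, then $\|\cdot\|_{a,\rho}=\|\cdot\|_{a',\rho}$, since $\max(\rho,|a-w|_p)=\max(\rho,|a'-w|_p)$ for all $w$.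
\item[(G3)] If $|a|_p=1$ and $\rho\le1$, then $\|z\|_{a,\rho}=1$, and hence $\|g\|_{a,\rho}\le1$ for $g\in\mathbb Z[z]$.
\end{enumerate}

The next lemma is the $p$-adic counterpart of estimating a contour integral by the length of the contour times the maximum of the integrand.

\begin{lemma}\label{lem:res}
Let $g\in\overline{\mathbb Q}(z)$, and suppose that the poles of $g$ in the disc $\Delta=\{x\in\overline{\mathbb Q}:|x-a|_p<\rho\}$ are simple poles $\zeta_1,\dots,\zeta_k$, $k\ge1$, with residues $s_1,\dots,s_k$. Then $|s_1+\dots+s_k|_p\le\rho\,\|g\|_{a,\rho}$.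
\end{lemma}

\begin{proof}
Choose $\tau\in\overline{\mathbb Q}$ such that $t=|\tau|_p$ satisfies $\max_i|\zeta_i-a|_p<t<\rho$, and substitute $z=a+\tau x$. For a polynomial in $x$, the norm $\|\cdot\|=\|\cdot\|_{a,t}$ is the largest absolute value of a coefficient. The function $g-\sum_is_i/(z-\zeta_i)$ has no pole in $\Delta$. So, with $\xi_i=(\zeta_i-a)/\tau\in\mathfrak m$,
\[
g=\frac U\pi+\frac VW,\qquad \pi=\prod_i(x-\xi_i),\qquad U=\tau^{-1}\sum_is_i\prod_{l\ne i}(x-\xi_l),\qquad W=\prod_w\Bigl(1-\frac xw\Bigr),
\]
where $V$ is a polynomial in $x$ and the finitely many zeros $w$ of $W$ satisfy $|w|_p\ge\rho/t>1$. Then $\pi$ and $W$ have coefficients in $\mathfrak o$, with $\pi\equiv x^k$ and $W\equiv1$ modulo $\mathfrak m$. In particular $\|\pi\|=\|W\|=1$ and $\|g\|=\|UW+\pi V\|$.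

We claim that $\|U\|\le\|UW+\pi V\|$. If not, divide $U$ and $V$ by a coefficient of $U$ of largest absolute value, so that $\|U\|=1$ and $\|UW+\pi V\|<1$. Then $\|\pi V\|=\|UW\|=1$, so $\|V\|=1$, and reduction modulo $\mathfrak m$ gives $\bar U+x^k\bar V=0$ in $(\mathfrak o/\mathfrak m)[x]$. This is impossible, because $\bar U$ is nonzero of degree less than $k$.

The coefficient of $x^{k-1}$ in $U$ is $\tau^{-1}\sum_is_i$. Hence $|\sum_is_i|_p\le t\|U\|\le t\|g\|_{a,t}$. Let $t\to\rho$ through values of $|\cdot|_p$ and use (G1).
\end{proof}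

\subsection{The root of unity nearest to $f$}

How close must $f^h$ be to $1$ for $f$ to single out one element of $\mu_h$? The answer depends on how close the elements of $\mu_h$ are to one another. Put
\[
\delta=\begin{cases}1&\text{if }p\nmid h,\\ p^{-1/(p-1)}&\text{if }p\mid h,\end{cases}\qquad\qquad \lambda=\bigl(\delta\,|h|_p\bigr)^{-1/h}.
\]

\begin{lemma}\label{lem:roots}
\begin{enumerate}
\item[(a)] Distinct $\omega,\omega'\in\mu_h$ satisfy $|\omega-\omega'|_p\ge\delta$.
\item[(b)] If $\|\cdot\|$ is a Gauss norm and $\|f^h-1\|<\lambda^{-h}$, then there is exactly one $\omega\in\mu_h$ with $\|f-\omega\|<\delta$.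
\item[(c)] If $p\nmid h$, then $\lambda=1$. If $p\mid h$, then $1<\lambda\le p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\xi=\omega'/\omega$ have order $N>1$, so $N\mid h$ and $|\omega-\omega'|_p=|1-\xi|_p$. For every $i\geq1$ we have $1-\xi^i=(1-\xi)(1+\xi+\dots+\xi^{i-1})$, so $|1-\xi^i|_p\le|1-\xi|_p\le1$.

Suppose that a prime $\ell\ne p$ divides $N$, and let $\theta=\xi^{N/\ell}$, a primitive $\ell$-th root of unity. Then $\prod_{i=1}^{\ell-1}(1-\theta^i)=\ell$ has absolute value $1$ and each factor has absolute value at most $1$. So $|1-\theta|_p=1$, and therefore $|1-\xi|_p=1$.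

Otherwise $N=p^j$ with $j\ge1$, and $p\mid h$. The primitive $p^j$-th roots of unity $\xi'$ are powers of one another, so all $|1-\xi'|_p$ are equal. There are $p^{j-1}(p-1)$ of them, and $\prod_{\xi'}(1-\xi')$ is the value at $x=1$ of $(x^{p^j}-1)/(x^{p^{j-1}}-1)$, which is $p$. Hence $|1-\xi|_p=p^{-1/(p^{j-1}(p-1))}\ge\delta$.

(b) Two such $\omega$ would be at distance less than $\delta$, contrary to (a). For existence, let $\omega_0\in\mu_h$ minimize $\|f-\omega\|$. For $\omega\ne\omega_0$ we have $|\omega-\omega_0|_p\le\max(\|f-\omega\|,\|f-\omega_0\|)=\|f-\omega\|$. The product $\prod_{\omega\ne\omega_0}(\omega_0-\omega)$ is the derivative of $x^h-1$ at $\omega_0$, namely $h\omega_0^{h-1}$. Therefore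
\[
\delta\,|h|_p>\|f^h-1\|=\prod_{\omega\in\mu_h}\|f-\omega\|\ge\|f-\omega_0\|\prod_{\omega\ne\omega_0}|\omega-\omega_0|_p=\|f-\omega_0\|\,|h|_p .
\]

(c) If $p\nmid h$, then $\delta|h|_p=1$. If $p^b$ is the exact power of $p$ dividing $h$ and $b\ge1$, then $\lambda=p^{(b+1/(p-1))/h}$, and $0<b+\frac1{p-1}\le b+1\le2^b\le p^b\le h$.
\end{proof}

\subsection{The disc of a pole}

Let $\zeta\in S$. By (G2), $\|\cdot\|_{\zeta,1}=\|\cdot\|_{0,1}$, so $\|C\|_{\zeta,1}=\|X\|_{0,1}/\|1-z^M\|_{0,1}\le1\le\lambda$. On the other hand $\|C\|_{\zeta,\rho}\to\infty$ as $\rho\to0$. By continuity the set of $\rho\in(0,1]$ with $\|C\|_{\zeta,\rho}\le\lambda$ is nonempty, closed and bounded away from $0$, and we may define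
\[
\rho_\zeta=\min\{\rho\in(0,1]:\ \|C\|_{\zeta,\rho}\le\lambda\},\qquad \Delta_\zeta=\{x\in\overline{\mathbb Q}:\ |x-\zeta|_p<\rho_\zeta\}.
\]

\begin{lemma}\label{lem:discs}
Let $\zeta,\zeta'\in S$.
\begin{enumerate}
\item[(a)] $\rho_\zeta\lambda<p$.
\item[(b)] $\|f-\omega_\zeta\|_{\zeta,\rho}<\delta$ for $0<\rho<\rho_\zeta$, and $\omega_\zeta$ is the only element of $\mu_h$ with this property at any such $\rho$.
\item[(c)] If $\zeta'\in\Delta_\zeta$, then $\rho_{\zeta'}\le\rho_\zeta$ and $\Delta_{\zeta'}\subseteq\Delta_\zeta$.
\item[(d)] If $\Delta_\zeta=\Delta_{\zeta'}$, then $\omega_\zeta=\omega_{\zeta'}$.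
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $p\nmid h$, then $\rho_\zeta\lambda\le1$. If $p\mid h$, then $\|C\|_{\zeta,1}\le1<\lambda$, so by continuity $\rho_\zeta<1$, and $\lambda\le p$.

(b) Let $0<\rho<\rho_\zeta$ and $\|\cdot\|=\|\cdot\|_{\zeta,\rho}$. Then $\|C\|>\lambda\ge1$, while $\|P\|\le1$ by (G3). So $D^h=C^h-P$ gives $\|D\|=\|C\|>\lambda$, and
\[
\|f^h-1\|=\|P\|/\|D\|^h<\lambda^{-h}.
\]
By Lemma~\ref{lem:roots}(b), the sets $I_\omega=\{\rho\in(0,\rho_\zeta):\|f-\omega\|_{\zeta,\rho}<\delta\}$, $\omega\in\mu_h$, are pairwise disjoint and cover the interval $(0,\rho_\zeta)$. They are open by (G1). An interval is connected, so one $I_\omega$ is the whole interval and the others are empty. Since $f-\omega_\zeta$ vanishes at $\zeta$, (G1) shows that $I_{\omega_\zeta}$ contains all small $\rho$.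

(c) By (G2), $\|C\|_{\zeta',\rho_\zeta}=\|C\|_{\zeta,\rho_\zeta}\le\lambda$, so $\rho_{\zeta'}\le\rho_\zeta$. The inclusion follows from the ultrametric inequality.

(d) By (c), used in both directions, $\rho_\zeta=\rho_{\zeta'}>|\zeta-\zeta'|_p$. Choose $t$ with $|\zeta-\zeta'|_p<t<\rho_\zeta$. By (G2) the norms $\|\cdot\|_{\zeta,t}$ and $\|\cdot\|_{\zeta',t}$ are the same, and (b) identifies both $\omega_\zeta$ and $\omega_{\zeta'}$ as the unique root of unity within $\delta$ of $f$ in this norm.
\end{proof}

\begin{example}\label{ex:discs}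
Let $M=2$, $p=2$ and $h$ even, so that $1<\lambda\le2$. By \eqref{eq:gauss}, $\|1-z^2\|_{\pm1,\rho}=\rho\max(\rho,\tfrac12)$.

(a) Take the configuration excluded in Section~\ref{sec:two}, with $X(1)=X(-1)=1$. For $\rho\le1$ we have $\|X\|_{\pm1,\rho}=1$, by (G3) and the constant term of the expansion at $\pm1$. So $\|C\|_{\pm1,\rho}$ is at least $4$ for $\rho\le\frac12$ and equals $\rho^{-2}$ for $\frac12\le\rho\le1$. Hence $\rho_1=\rho_{-1}=\lambda^{-1/2}>\frac12=|1-(-1)|_2$ and $\Delta_1=\Delta_{-1}$. Lemma~\ref{lem:discs}(d) gives $\omega_{-1}=\omega_1$, which contradicts $\omega_1=1$, $\omega_{-1}=-1$.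

(b) Let $h=2$, $X=1+z^2$, $Y=2z$, $P=1$. Here $\lambda=2$, $\omega_1=1$ and $\omega_{-1}=-1$. The zeros $\pm i$ of $X$ are at distance $2^{-1/2}$ from $1$ and from $-1$, so $\|C\|_{\pm1,\rho}$ equals $1/\rho$ for $\rho\le\frac12$ and $1/(2\rho^2)$ for $\frac12\le\rho\le2^{-1/2}$. Thus $\rho_1=\rho_{-1}=\frac12$, and the two discs are disjoint. With a threshold $\lambda'\in[1,2)$ in place of $\lambda$ the radius would be $(2\lambda')^{-1/2}>\frac12$, the discs would coincide, and part (d) would fail. So for $h=2$ the threshold $\lambda=p$ cannot be lowered, and this is why \eqref{eq:goal} is aimed at $p$ rather than at $1$.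
\end{example}

\subsection{Summing over the discs}

One difficulty remains. Lemma~\ref{lem:res} bounds the sum of the residues over \emph{all} poles in $\Delta_\zeta$, while Lemma~\ref{lem:discs}(d) controls $\omega_{\zeta'}$ only for the poles $\zeta'$ with $\Delta_{\zeta'}=\Delta_\zeta$. A pole $\zeta'\in\Delta_\zeta$ whose own disc stops growing before it reaches $\zeta$ may choose another root of unity. Such poles, however, fill up smaller discs of the same family, and these can be subtracted at no cost in a nonarchimedean estimate.

\begin{proof}[Proof of Proposition~\ref{prop:int}]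
Fix $n\in\mathbb Z$ and let $g=Cz^{-n-1}$. Since $r_\zeta/(1-z/\zeta)=-\zeta r_\zeta/(z-\zeta)$, the residue of $g$ at $\zeta\in S$ is $s_\zeta=-r_\zeta\zeta^{-n}$, so $e_n=-\sum_{\zeta\in S_1}s_\zeta$. Let $\mathcal F=\{\Delta_\zeta:\zeta\in S\}$, a finite family, and for $\Delta\in\mathcal F$ put
\[
\operatorname{tot}(\Delta)=\sum_{\zeta\in S\cap\Delta}s_\zeta,\qquad \operatorname{own}(\Delta)=\sum_{\zeta\in S,\ \Delta_\zeta=\Delta}s_\zeta .
\]

Let $\Delta=\Delta_\eta\in\mathcal F$. It does not contain $0$, because $|\eta|_p=1\ge\rho_\eta$. So the poles of $g$ in $\Delta$ are the points of $S\cap\Delta$, and they are simple. By Lemma~\ref{lem:res}, (G3) and Lemma~\ref{lem:discs}(a),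
\[
|\operatorname{tot}(\Delta)|_p\le\rho_\eta\|g\|_{\eta,\rho_\eta}=\rho_\eta\|C\|_{\eta,\rho_\eta}\le\rho_\eta\lambda<p .
\]

By the ultrametric inequality every point of a disc is a center of it, so two discs that meet are nested. Let $\Delta'_1,\dots,\Delta'_j$ be the maximal elements among the members of $\mathcal F$ properly contained in $\Delta$; they are pairwise disjoint. Let $\zeta\in S\cap\Delta$. By Lemma~\ref{lem:discs}(c), $\Delta_\zeta\subseteq\Delta$. If the inclusion is proper, then $\Delta_\zeta$ lies in some $\Delta'_i$, so $\zeta$ lies in exactly one $\Delta'_i$. If $\Delta_\zeta=\Delta$, then $\zeta$ lies in no $\Delta_i'$, for otherwise Lemma~\ref{lem:discs}(c) would give $\Delta=\Delta_\zeta\subseteq\Delta'_i$. Hence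
\[
\operatorname{own}(\Delta)=\operatorname{tot}(\Delta)-\sum_{i=1}^j\operatorname{tot}(\Delta'_i),\qquad\text{and so}\qquad|\operatorname{own}(\Delta)|_p<p .
\]

By Lemma~\ref{lem:discs}(d), for each $\Delta\in\mathcal F$ the poles $\zeta$ with $\Delta_\zeta=\Delta$ lie either all in $S_1$ or all outside $S_1$. So $-e_n$ is the sum of $\operatorname{own}(\Delta)$ over the discs $\Delta$ of the first kind, and \eqref{eq:goal} follows.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]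
Suppose that \eqref{eq:form} and \eqref{eq:div} hold. Since $C$ is infinite, $T\ne\emptyset$, and the implication (c)$\Rightarrow$(a) of Lemma~\ref{lem:tail} with $k=h$ shows that $C^h-D^h$ is a polynomial.

Conversely, suppose \eqref{eq:basic}. By Propositions~\ref{prop:periodic} and~\ref{prop:poly} there are a period $M$ and an integer $n_0\ge1$ such that $c_{n+M}=c_n$ and $c_n=d_n$ for all $n\ge Mn_0$. Put
\[
F_C=C\cap[0,Mn_0-1],\qquad F_D=D\cap[0,Mn_0-1],\qquad T=\{t\in[0,M-1]:\ Mn_0+t\in C\}.
\]
Then \eqref{eq:form} holds, $T\neq\emptyset$ because $C$ is infinite, and the implication (a)$\Rightarrow$(c) of Lemma~\ref{lem:tail} with $k=h$ gives \eqref{eq:div}.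
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}]
(1) Theorem~\ref{thm:main} puts $C$ and $D$ in the form \eqref{eq:form}, which does not involve $k$. The equivalence (a)$\Leftrightarrow$(b) of Lemma~\ref{lem:tail} says that $C^k-D^k$ is a polynomial if and only if $k-1$ is at most the minimum in the statement. The minimum is taken over a set containing $\zeta=1$, since $T(1)=|T|\ne0$, and it is finite since $F_C\ne F_D$. The case $k=h$ gives $H\ge h$.

(2) By \eqref{eq:form}, $A\subseteq F_C$ and $B\subseteq F_D$ are finite and $A(z)-B(z)=F_C(z)-F_D(z)$. By (1), this polynomial vanishes to order at least $H-1\ge1$ at $z=1$. The operator $z\,\frac{d}{dz}$ lowers the order of vanishing at $1$ by at most one and sends $z^a$ to $az^a$. Applying it $j$ times, $0\le j\le H-2$, and putting $z=1$ gives $\sum_{a\in A}a^j=\sum_{b\in B}b^j$. For $j=0$ this is $|A|=|B|=:s$, and $s\ge1$ because $C\ne D$. Suppose $s\le H-2$. Newton's identities express the elementary symmetric functions of $s$ numbers, over $\mathbb Q$, as polynomials in the power sums of exponents $1,\dots,s$.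 So $\prod_{a\in A}(x-a)=\prod_{b\in B}(x-b)$ and $A=B$, which is impossible for disjoint nonempty sets. Hence $s\ge H-1$, and $|C\triangle D|=2s\ge2(H-1)\ge2(h-1)$.

(3) Let $k=H-1\ge1$, $M=1$, $T=\{0\}$, $n_0=2^k$, and let $F_C$ and $F_D$ be the sets of integers in $[0,2^k-1]$ whose binary digit sum is even and odd, respectively. Expanding the product, each integer of $[0,2^k-1]$ appears once as an exponent, with sign given by the parity of its digit sum:
\[
F_C-F_D=\prod_{i=0}^{k-1}\bigl(1-z^{2^i}\bigr).
\]
Each factor has a simple zero at $1$, so $\operatorname{ord}_1(F_C-F_D)=k$. By Lemma~\ref{lem:tail}, the representation functions of the sets \eqref{eq:form} eventually coincide exactly for the orders up to $k+1=H$. For $k=2$ this is the pair $\mathbb N\setminus\{1,2\}$, $\mathbb N\setminus\{0,3\}$ of the introduction.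

(4) Let $h$ be even, and let
\[
X=\frac{(1+z)^h+(1-z)^h}2,\qquad Y=\frac{(1+z)^h-(1-z)^h}2,\qquad C=\frac X{1-z^2},\qquad D=\frac Y{1-z^2}.
\]
Thus $X$ and $Y$ are the even and the odd part of $(1+z)^h$, and $X(1)=Y(1)=2^{h-1}$. The coefficient $c_n$ is $0$ for odd $n$, and for even $n$ it is the sum of the $\binom hi$ over even $i\le n$; the coefficient $d_n$ is $0$ for even $n$, and for odd $n$ it is the sum of the $\binom hi$ over odd $i\le n$. These are integers in $[0,2^{h-1}]$, and $c_n-d_n=(-1)^n2^{h-1}$ for $n\ge h$, so $C-D$ is not a polynomial. Finally $X^2-Y^2=(X+Y)(X-Y)=(1-z^2)^h$, and $X^2-Y^2$ divides $X^h-Y^h$ in $\mathbb Z[z]$ because $h$ is even. Hence $C^h-D^h=(X^h-Y^h)/(1-z^2)^h\in\mathbb Z[z]$.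
\end{proof}

\begin{remark}
The series in part (4) satisfy \eqref{eq:XY} with $M=2$, so Proposition~\ref{prop:int} applies to them: $S=\{1,-1\}$, $\omega_{-1}=-1$, $S_1=\{1\}$, and $e_n=2^{h-2}$ is an integer. The step of Proposition~\ref{prop:poly} that breaks down is $\langle\tilde c_n^{\,2}\rangle=\langle\tilde c_n\rangle$. The example also attains the divisibility found in Section~\ref{sec:two}, since $X+Y=(1+z)^h$ and $X(1)+Y(1)=2^h$. For $h=2$ it is the pair of Example~\ref{ex:discs}(b), with $C=1+2z^2+2z^4+\cdots$, $D=2z+2z^3+\cdots$ and $C^2-D^2=1$.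
\end{remark}

\begin{thebibliography}{9}

\bibitem{Christol} Christol, 1979.

\bibitem{CKMR} Christol, Kamae, Mend\`es France, Rauzy, 1980.

\bibitem{Cobham} Cobham, 1969.

\bibitem{KRS} Kiss, Rozgonyi, S\'andor, 2012.

\bibitem{KS} S\'andor Z. Kiss, Csaba S\'andor, \emph{On the structure of sets which have coinciding representation functions}, arXiv:1702.04499 (2017).

\bibitem{Nathanson} Nathanson, 1978.

\bibitem{Szego} Szeg\H{o}, 1922.

\end{thebibliography}
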